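\title{The sharp $L^1$ inequality for sup-convolution in every dimension}

\begin{abstract}
Let $f$ be a bounded measurable function on a compact convex set $C\subset\mathbb R^k$. Let $f^{*n}(z)$ be the supremum of $\frac1n\sum_i f(x_i)$ over all $x_1,\dots,x_n\in C$ with average $z$, and let $\operatorname{co}(f)$ be the least concave function above $f$. We prove that $\int_C (f^{*n}-f)\ge c_{k,n}\int_C(\operatorname{co}(f)-f)$ with $c_{k,n}=\frac{k+1}{n^{k+1}}\bigl(1^k+\dots+(n-1)^k\bigr)$ for all $k,n\ge1$, which settles a conjecture from work of van Hintum, Spink and Tiba. Equality is attained on simplices, and the constant cannot be improved for any $C$ with nonempty interior. The main tool is a coupling theorem: if $a_0,\dots,a_r\ge0$ have sum $K$, there are random vectors $X_j$, uniform on the slices $\{x\in[0,1]^K:\sum_i x_i=a_j\}$ of the cube, whose sum is $(1,\dots,1)$. We prove it with a Gibbs sampler and Archimedes' hat-box theorem.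
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $C\subset\mathbb R^k$ be a compact convex set. The \emph{sup-convolution} of bounded functions $f_1,\dots,f_n\colon C\to\mathbb R$ is
\[
(f_1*\dots*f_n)(z)=\sup\Bigl\{\frac{f_1(x_1)+\dots+f_n(x_n)}{n}\ :\ x_1,\dots,x_n\in C,\ \frac{x_1+\dots+x_n}{n}=z\Bigr\},
\]
and $f^{*n}=f*\dots*f$ with $n$ copies of $f$. The \emph{upper convex hull} $\operatorname{co}(f)$ of a bounded function $f$ is the infimum of all concave functions on $C$ that lie above $f$. It is given by
\begin{equation}\label{eq:co}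
\operatorname{co}(f)(z)=\sup\Bigl\{\sum_i\mu_if(x_i)\ :\ x_i\in C,\ \mu_i\ge0,\ \sum_i\mu_i=1,\ \sum_i\mu_ix_i=z\Bigr\},
\end{equation}
the supremum running over finite convex combinations: the right side is concave, lies above $f$, and lies below every concave function that lies above $f$.

So $f^{*n}$ is what remains of \eqref{eq:co} when only $n$ points with equal weights are allowed, and $f=f^{*1}\le f^{*n}\le\operatorname{co}(f)$. In geometric terms, if $U=\{(x,t):x\in C,\ t<f(x)\}$ is the region below the graph of $f$, then the regions below the graphs of $f^{*n}$ and of $\operatorname{co}(f)$ are the Minkowski average $\frac1n(U+\dots+U)$ and the convex hull of $U$. The integral $\int_C(\operatorname{co}(f)-f)$ measures how far $f$ is from concave, and $\int_C(f^{*n}-f)$ measures how much of this defect is detected by averages of $n$ points. We ask for the largest constant $c$, depending only on $k$ and $n$, such that $\int_C(f^{*n}-f)\ge c\int_C(\operatorname{co}(f)-f)$ for all $f$ and $C$.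

To guess the answer, look for a function whose hull is produced by as few points as possible, so that averages with equal weights can make little use of them: let $C$ be a simplex, and let $f$ be $0$ at the vertices and $-1$ elsewhere. We compute in Section~\ref{sec:cells} that the ratio of the two integrals is then
\begin{equation}\label{eq:c}
c_{k,n}=\frac1{n^k}\sum_{m=1}^k\frac{n-m}{n}\binom{n+k-m}{k}A(k,m-1)=\frac{k+1}{n^{k+1}}\bigl(1^k+\dots+(n-1)^k\bigr),
\end{equation}
where the Eulerian number $A(k,\ell)$ counts the permutations $\pi$ of $\{1,\dots,k\}$ with exactly $\ell$ descents, that is, indices $i$ with $\pi(i)>\pi(i+1)$. The conjecture that we take from van Hintum, Spink and Tiba \cite{HST} states that for all $k,n\ge1$ and all bounded measurable $f\colon C\to\mathbb R$,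
\begin{equation}\label{eq:main}
\int_C(f^{*n}-f)\ \ge\ c_{k,n}\int_C(\operatorname{co}(f)-f).
\end{equation}
The inequality is known for $k\le3$, where \eqref{eq:c} gives $c_{1,n}=\frac{n-1}n$, $c_{2,n}=\frac{(2n-1)(n-1)}{2n^2}$ and $c_{3,n}=\frac{(n-1)^2}{n^2}$. We prove it for all $k$ and $n$.

\subsection*{Measurability} Integrals are with respect to Lebesgue measure $|\cdot|$, and ``measurable'' means Lebesgue measurable. If $C$ has empty interior all integrals vanish, so we assume $\operatorname{int}C\ne\emptyset$ throughout. A bounded concave function on $C$ is continuous on $\operatorname{int}C$, and $\partial C$ is a null set, so $\operatorname{co}(f)$ is measurable. If $g_1,\dots,g_n$ are Borel, then $g_1*\dots*g_n$ is measurable: the set where it exceeds $t$ is the image of the Borel set $\{(x_1,\dots,x_n)\in C^n:\frac1n\sum_ig_i(x_i)>t\}$ under the averaging map, and a continuous image of a Borel set is analytic, hence Lebesgue measurable. For functions that are only measurable, the sup-convolution $F$ may fail to be measurable. Then $\int_CF$ means the lower integral, the supremum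 of $\int_CG$ over bounded measurable $G\le F$, and $\int_C(F-f)$ means $\int_CF-\int_Cf$. For a lower bound this is the stronger reading.

\subsection*{Results}

\begin{theorem}\label{thm:main}
Let $k,n\ge1$, let $C\subset\mathbb R^k$ be compact and convex, let $f_1,\dots,f_n\colon C\to\mathbb R$ be bounded and measurable, and put $\bar f=\frac1n\sum_if_i$. Then
\[
\int_C\bigl(f_1*\dots*f_n-\bar f\,\bigr)\ \ge\ c_{k,n}\int_C\bigl(\operatorname{co}(\min_if_i)-\bar f\,\bigr).
\]
In particular, taking $f_1=\dots=f_n=f$, inequality \eqref{eq:main} holds.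
\end{theorem}

\begin{theorem}\label{thm:sharp}
Let $k,n\ge1$.
\begin{itemize}
\item[(a)] If $C$ is a $k$-dimensional simplex, there is a bounded measurable $f$ with $\int_C(\operatorname{co}(f)-f)>0$ for which \eqref{eq:main} is an equality.
\item[(b)] For every compact convex $C\subset\mathbb R^k$ with nonempty interior and every $c>c_{k,n}$ there is a bounded measurable $f$ with $\int_C(f^{*n}-f)<c\int_C(\operatorname{co}(f)-f)$.
\end{itemize}
\end{theorem}

The heart of the proof is a statement about slices of the cube. For an integer $K\ge1$ and a real number $0\le a\le K$ let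
\[
H_{K,a}=\Bigl\{x\in[0,1]^K:\ \sum_ix_i=a\Bigr\}.
\]
For integer $a$ this is a hypersimplex. If $K\ge2$ and $0<a<K$ it is a polytope of dimension $K-1$, and ``uniform'' refers to normalized Lebesgue measure in its hyperplane; otherwise it is a point, and ``uniform'' refers to the Dirac mass. Write $\mathbf 1=(1,\dots,1)$.

\begin{theorem}\label{thm:coupling}
Let $K\ge1$ and let $a_0,\dots,a_r\ge0$ be real numbers with $\sum_ja_j=K$. There are random vectors $X_0,\dots,X_r$ on one probability space such that $X_j$ is uniform on $H_{K,a_j}$ for each $j$ and $X_0+\dots+X_r=\mathbf 1$.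
\end{theorem}

Section~\ref{sec:cells} cuts a simplex into cells shaped like hypersimplices, computes $c_{k,n}$ and proves Theorem~\ref{thm:sharp}(a). Section~\ref{sec:simplex} proves the inequality on one simplex by writing a uniform point of a cell as an average of vertices and of uniform points of the simplex; this is where Theorem~\ref{thm:coupling} enters, and Section~\ref{sec:coupling} proves it. Section~\ref{sec:general} passes to general $C$ by triangulation, and Section~\ref{sec:sharp} proves Theorem~\ref{thm:sharp}(b).

\section{The extremal function, the cells and the constant}\label{sec:cells}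

Fix $k,n\ge1$. Index the coordinates of $\mathbb R^{k+1}$ by $0,\dots,k$ and put $\Delta_m=H_{k+1,m}$ for $1\le m\le k$; then $\Delta_1$ is the standard simplex. For a $k$-simplex $S\subset\mathbb R^k$ with vertices $v_0,\dots,v_k$, the map $v(x)=\sum_lx_lv_l$ is an affine bijection $\Delta_1\to S$, so it carries the uniform measure to the uniform measure. Its inverse is given by the barycentric coordinates $\lambda_0(z),\dots,\lambda_k(z)$, which are affine functions on $\mathbb R^k$. With $\lfloor\cdot\rfloor$ and $\{\cdot\}$ the integer and fractional parts, define for $\lambda\in\Delta_1$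
\[
m(\lambda)=n-\sum_l\lfloor n\lambda_l\rfloor=\sum_l\{n\lambda_l\},
\]
an integer with $0\le m(\lambda)\le n$, and put $m_S(z)=m(\lambda(z))$ for $z\in S$. The next lemma shows that $m_S(z)$ is the least number of non-vertices in a representation of $z$ as an average of $n$ points of $S$.

\begin{lemma}\label{lem:extremal}
Let $C=S$ be a simplex, and let $f_0$ be $0$ at the vertices and $-1$ elsewhere. Then $\operatorname{co}(f_0)=0$ and $f_0^{*n}(z)=-m_S(z)/n$ for all $z\in S$.
\end{lemma}

\begin{proof}
Every point of $S$ is a convex combination of vertices and $f_0\le0$, so $\operatorname{co}(f_0)=0$ by \eqref{eq:co}. Let $z=\frac1n\sum_ix_i$ with $x_i\in S$, and suppose that $b_l$ of the $x_i$ equal $v_l$. Then $n\lambda_l(z)=\sum_i\lambda_l(x_i)\ge b_l$, so $b_l\le\lfloor n\lambda_l(z)\rfloor$, and at least $m_S(z)$ of the $x_i$ are not vertices. Hence $f_0^{*n}(z)\le-m_S(z)/n$. Conversely, put $m=m_S(z)$, and take $\lfloor n\lambda_l(z)\rfloor$ copies of $v_l$ for each $l$ and, if $m\ge1$, $m$ copies of the point $\frac1m\sum_l\{n\lambda_l(z)\}v_l\in S$. These $n$ points have average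 $z$, and the average of $f_0$ over them is at least $-m/n$.
\end{proof}

To integrate $m_S$ we describe the sets on which the integer parts are constant. For $\alpha\in\mathbb Z_{\ge0}^{k+1}$ with $m=n-\sum_l\alpha_l\in\{1,\dots,k\}$, the \emph{cell} of $\alpha$ is $\frac1n(\alpha+\Delta_m)\subset\Delta_1$, and $m$ is its \emph{type}.

\begin{lemma}\label{lem:cells}
Let $\Lambda$ be uniform on $\Delta_1$.
\begin{itemize}
\item[(a)] The cells cover $\Delta_1$ up to a null set, two cells meet in a null set, and $m(\lambda)=m$ for almost every $\lambda$ in a cell of type $m$.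
\item[(b)] There are $\binom{n+k-m}{k}$ cells of type $m$, and $\Lambda$ lies in a given one with probability $n^{-k}A(k,m-1)$.
\item[(c)] Both expressions in \eqref{eq:c} are equal to $1-\mathbb E[m(\Lambda)]/n$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The set $N$ of $\lambda\in\Delta_1$ with $n\lambda_l\in\mathbb Z$ for some $l$ lies in finitely many hyperplane sections of $\Delta_1$ and is null. For $\lambda\notin N$ the $k+1$ fractional parts lie in $(0,1)$, so their sum $m(\lambda)$ is an integer in $\{1,\dots,k\}$, and $\lambda$ lies in the cell of $\alpha=(\lfloor n\lambda_l\rfloor)_l$, which has type $m(\lambda)$. Conversely, if $\lambda\notin N$ lies in the cell of $\alpha$, then $n\lambda_l-\alpha_l\in(0,1)$, so $\alpha_l=\lfloor n\lambda_l\rfloor$ for all $l$. Thus each $\lambda\notin N$ lies in exactly one cell.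

(b) The number of $\alpha\in\mathbb Z_{\ge0}^{k+1}$ with sum $n-m$ is $\binom{n-m+k}k$, a formula that correctly gives $0$ when $n<m\le k$. Deleting the coordinate $x_0$ multiplies $k$-dimensional volume in all hyperplanes $\sum_lx_l=\text{const}$ by the same factor and maps $\Delta_m$ onto the slab $\{u\in[0,1]^k:m-1\le\sum_iu_i\le m\}$. This slab has volume $A(k,m-1)/k!$ (Laplace; see \cite{Stanley}); we recall a proof. Let $U_1,\dots,U_k$ be independent and uniform on $[0,1)$, let $Y_0=0$ and $Y_i=\{Y_{i-1}+U_i\}$. Given $Y_1,\dots,Y_{i-1}$, the variable $Y_i$ is uniform on $[0,1)$, so $Y_1,\dots,Y_k$ are independent and uniform, and their relative order is a uniform permutation. Now $U_i=Y_i-Y_{i-1}+1$ if $Y_i<Y_{i-1}$ and $U_i=Y_i-Y_{i-1}$ otherwise, so $\sum_iU_i$ equals $Y_k$ plus the number of descents of $(Y_1,\dots,Y_k)$. Hence $\lfloor\sum_iU_i\rfloor=m-1$ with probability $A(k,m-1)/k!$. Since $A(k,0)=1$, the volume of $\Delta_m$ is $A(k,m-1)$ times that of $\Delta_1$, and scaling by $1/n$ contributes $n^{-k}$.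

(c) By (a) and (b), $\mathbb E[1-m(\Lambda)/n]$ is the first expression in \eqref{eq:c}. By the definition of $m$ and symmetry in the coordinates, it also equals $\frac{k+1}n\mathbb E\lfloor n\Lambda_0\rfloor$. The set $\{\lambda\in\Delta_1:\lambda_0\ge t\}$ is a copy of $\Delta_1$ scaled by $1-t$, so
\[
\frac{k+1}n\,\mathbb E\lfloor n\Lambda_0\rfloor=\frac{k+1}n\sum_{j\ge1}\mathbb P\Bigl(\Lambda_0\ge\frac jn\Bigr)=\frac{k+1}n\sum_{j=1}^{n-1}\Bigl(1-\frac jn\Bigr)^k=\frac{k+1}{n^{k+1}}\sum_{j=1}^{n-1}j^k.\qedhere
\]
\end{proof}

In integral form, part (c) says that for every $k$-simplex $S$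
\begin{equation}\label{eq:mean}
\int_S\Bigl(1-\frac{m_S(z)}n\Bigr)\,dz=c_{k,n}|S|.
\end{equation}
Since $m\le k$ almost everywhere, $c_{k,n}\ge1-k/n$, so the constant tends to $1$ as $n\to\infty$; at the other end, $c_{k,1}=0$ and $c_{k,2}=(k+1)/2^{k+1}$.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Take $f=f_0$. By Lemma~\ref{lem:extremal}, off the vertices $\operatorname{co}(f_0)-f_0=1$ and $f_0^{*n}-f_0=1-m_S/n$. So $\int_S(\operatorname{co}(f_0)-f_0)=|S|>0$, and $\int_S(f_0^{*n}-f_0)=c_{k,n}|S|$ by \eqref{eq:mean}.
\end{proof}

\begin{remark}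
Let $2\le n\le k$. Then $c_{k,n}>0$, while the cell of $\alpha=0$ has type $n$, so $f_0^{*n}-f_0=0$ and $\operatorname{co}(f_0)-f_0=1$ almost everywhere on its image in $S$. For such $n$, the pointwise inequality $f^{*n}-f\ge c\,(\operatorname{co}(f)-f)$ fails on a set of positive measure for every $c>0$; inequality \eqref{eq:main} holds only after integration.
\end{remark}

\section{The inequality on one simplex}\label{sec:simplex}

Let $S\subset C$ be a simplex and let $g$ be a bounded Borel function on $C$ with $g\ge0$ at the vertices of $S$. We want to prove $\int_S(g^{*n}-g)\ge c_{k,n}\int_S(0-g)$, that is,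
\begin{equation}\label{eq:goal}
\int_Sg^{*n}\ \ge\ (1-c_{k,n})\int_Sg .
\end{equation}
The only information on $g$ is at the vertices, and Lemma~\ref{lem:extremal} shows that a point in a cell of type $m$ can use at most $n-m$ vertices. So we use exactly $n-m$ vertices, and we must choose the other $m$ points so that, as $z$ sweeps out the cell, each of them sweeps out $S$ uniformly; then each contributes a fixed multiple of $\int_Sg$, whatever $g$ is.

\subsection*{The case $k=1$} Let $S=[0,1]$. The cells are the intervals $[\frac jn,\frac{j+1}n]$, $0\le j<n$, all of type $1$. A point $z=\frac{j+x}n$ with $x\in[0,1]$ is the average of $j$ copies of $1$, $n-1-j$ copies of $0$, and $x$, so $g^{*n}(z)\ge g(x)/n$. Each cell contributes at least $\frac1{n^2}\int_Sg$, and the $n$ cells give \eqref{eq:goal} with $1-c_{1,n}=\frac1n$.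

\subsection*{The case $k=n=2$} The cells of the triangle $S$ are the three corner triangles $\frac12(v_l+S)$, of type $1$, and the medial triangle $M$, of type $2$; each has area $|S|/4$. In a corner triangle $g^{*2}(\frac12(v_l+x))\ge\frac12g(x)$, and $x\mapsto\frac12(v_l+x)$ has Jacobian $\frac14$, so each corner contributes at least $\frac18\int_Sg$. In the interior of $M$ no vertex can be used. Let $\rho$ be the affine map with $v_0\mapsto v_1\mapsto v_2\mapsto v_0$; it maps $S$ onto itself and preserves area. The affine map $T(x)=\frac12(x+\rho x)$ sends the vertices of $S$ to the midpoints of the sides, so it is a bijection $S\to M$ with Jacobian $\frac14$ (Figure~\ref{fig:medial}). Therefore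
\[
\int_Mg^{*2}=\frac14\int_Sg^{*2}(T(x))\,dx\ \ge\ \frac14\int_S\frac{g(x)+g(\rho x)}2\,dx=\frac14\int_Sg .
\]
The total is $(\frac38+\frac14)\int_Sg=\frac58\int_Sg$, which is \eqref{eq:goal} because $c_{2,2}=\frac38$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.1]
\fill[gray!20] (2,0)--(3,1.732)--(1,1.732)--cycle;
\draw (0,0)--(4,0)--(2,3.464)--cycle;
\draw (2,0)--(3,1.732)--(1,1.732)--cycle;
\node[below left] at (0,0) {$v_0$};
\node[below right] at (4,0) {$v_1$};
\node[above] at (2,3.464) {$v_2$};
\draw[dashed] (1.4,0.346)--(3,1.039);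
\fill (1.4,0.346) circle (1.5pt) node[left]{$x$};
\fill (3,1.039) circle (1.5pt) node[below]{$\rho x$};
\fill (2.2,0.693) circle (1.5pt) node[above]{$z$};
\end{tikzpicture}
\caption{The four cells of a triangle for $n=2$. If $x$ is uniform in the large triangle and $\rho$ is the affine map that permutes the vertices cyclically, then $\rho x$ is uniform in the large triangle and the midpoint $z$ of $x$ and $\rho x$ is uniform in the shaded medial triangle.}\label{fig:medial}
\end{figure}

\subsection*{The general case} In barycentric coordinates, a cell of type $m$ calls for $m$ points, each uniform on $\Delta_1$, whose sum is uniform on $\Delta_m$. Independent points fail for $m\ge2$: with positive probability a coordinate of the sum exceeds $1$. For $m=1$ there is nothing to do. For $m=k$ the rotation still works: if $\rho$ shifts the $k+1$ coordinates cyclically, then $X+\rho X+\dots+\rho^kX=\mathbf 1$, so the sum of the first $k$ terms is $\mathbf 1-\rho^kX$, which is uniform on $\Delta_k$. This covers $k\le2$. For $k=3$ and $m=2$ we need two uniform points of a tetrahedron whose sum is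 uniform on the octahedron $\Delta_2$, and $y=X+\rho X$ satisfies $y_0+y_2=1$, so it stays in a plane section. The case $m=k$ does suggest the right formulation: adjoin the complementary vector, so that everything sums to $\mathbf 1$. This is Theorem~\ref{thm:coupling}.

\begin{corollary}\label{cor:sum}
For $1\le m\le k$ there are random vectors $X_1,\dots,X_m$, each uniform on $\Delta_1$, such that $X_1+\dots+X_m$ is uniform on $\Delta_m$.
\end{corollary}

\begin{proof}
Apply Theorem~\ref{thm:coupling} with $K=k+1$, $r=m$, $a_0=k+1-m$ and $a_1=\dots=a_m=1$. Then $X_1+\dots+X_m=\mathbf 1-X_0$, and $x\mapsto\mathbf 1-x$ is an isometry from $\Delta_{k+1-m}$ onto $\Delta_m$.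
\end{proof}

\begin{proposition}\label{prop:simplex}
Let $S\subset C$ be a $k$-simplex with vertices $v_0,\dots,v_k$, let $g\colon C\to\mathbb R$ be bounded and Borel, and let $L$ be an affine function with $g(v_l)\ge L(v_l)$ for all $l$. Then
\[
\int_S(g^{*n}-g)\ \ge\ c_{k,n}\int_S(L-g).
\]
\end{proposition}

\begin{proof}
Choose a random cell, each cell of type $m$ with probability $n^{-k}A(k,m-1)$; by Lemma~\ref{lem:cells} these probabilities sum to $1$. Let $\alpha$ and $m$ be its index and type. Given the cell, choose $(X_1,\dots,X_m)$ as in Corollary~\ref{cor:sum}, and put $\Lambda=\frac1n(\alpha+X_1+\dots+X_m)$ and $Z=v(\Lambda)$. Given the cell, $\Lambda$ is uniform on it. The cells tile $\Delta_1$ and are chosen with probability equal to their relative volume, so $\Lambda$ is uniform on $\Delta_1$, the point $Z$ is uniform on $S$, and $m=m(\Lambda)$ almost surely.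

The point $Z$ is the average of the $n$ points consisting of $\alpha_l$ copies of $v_l$ for $0\le l\le k$ and $v(X_1),\dots,v(X_m)$. Since $L$ is affine, $L(Z)$ is the average of $L$ over the same points. Hence
\[
g^{*n}(Z)\ \ge\ \frac1n\Bigl(\sum_l\alpha_lL(v_l)+\sum_{j=1}^mg(v(X_j))\Bigr)=L(Z)-\frac1n\sum_{j=1}^m(L-g)(v(X_j)).
\]
Let $D=\frac1{|S|}\int_S(L-g)$. Given the cell, each $v(X_j)$ is uniform on $S$, so the last sum has conditional expectation $mD$. Taking expectations and subtracting $\mathbb E\,g(Z)$,
\[
\frac1{|S|}\int_S(g^{*n}-g)\ \ge\ D-\frac{\mathbb E[m]}n\,D=c_{k,n}D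
\]
by Lemma~\ref{lem:cells}(c).
\end{proof}

The proof uses no sign condition on $L-g$, and it uses the hypothesis on $g$ only at the $k+1$ vertices.

\section{Uniform points of cube slices with sum $\mathbf 1$}\label{sec:coupling}

We prove Theorem~\ref{thm:coupling}. If $K=1$, take $X_j=a_j$. Let $K\ge2$, and let $u_a$ denote the uniform measure on $H_{K,a}$. Let $\mathcal M$ be the set of nonnegative matrices $(x_{ji})$, $0\le j\le r$, $1\le i\le K$, with row sums $a_0,\dots,a_r$ and all column sums $1$. It is compact, and it contains the matrix with entries $x_{ji}=a_j/K$. Entries lie in $[0,1]$, so row $j$ defines a continuous map $\pi_j\colon\mathcal M\to H_{K,a_j}$. We must find a probability measure on $\mathcal M$ whose image under $\pi_j$ is $u_{a_j}$ for every $j$.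

The uniform measure on $\mathcal M$ is not a solution. For $K=2$ and row sums $1,\frac12,\frac12$, it makes $x_{11},x_{21}$ independent and uniform on $[0,\frac12]$, and then $x_{01}=1-x_{11}-x_{21}$ is not uniform on $[0,1]$. We solve the case $K=2$ directly, and then obtain general $K$ by applying that solution repeatedly to random pairs of columns.

\subsection{Two columns}

For $\sigma\in[0,2]$ put $\ell(\sigma)=\min(\sigma,2-\sigma)$. Then
\begin{equation}\label{eq:segment}
H_{2,\sigma}=\Bigl\{\Bigl(\frac{\sigma+\tau}2,\frac{\sigma-\tau}2\Bigr):\ |\tau|\le\ell(\sigma)\Bigr\},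
\end{equation}
because the first coordinate ranges over $[0,\sigma]$ if $\sigma\le1$ and over $[\sigma-1,1]$ if $\sigma\ge1$, and in both cases this is $[\frac{\sigma-\ell(\sigma)}2,\frac{\sigma+\ell(\sigma)}2]$. If $\sum_j\sigma_j=2$, rows of this form have both column sums equal to $1$ exactly when $\sum_j\tau_j=0$. So for $K=2$ we need $\tau_j$ uniform on $[-\ell_j,\ell_j]$, where $\ell_j=\ell(\sigma_j)$, with sum zero. This forces
\begin{equation}\label{eq:polygon}
\ell_j\le\sum_{i\ne j}\ell_i\qquad(0\le j\le r),
\end{equation}
since $|\tau_j|\le\sum_{i\ne j}\ell_i$ and $|\tau_j|$ takes values arbitrarily close to $\ell_j$. For lengths $1,\frac12,\frac12$ one can take $\tau=(t,-\frac t2,-\frac t2)$ with $t$ uniform on $[-1,1]$. For three equal positive lengths no choice of signs works. But \eqref{eq:polygon} is the condition for a closed polygon with sides $\ell_j$, and the signed projections of the sides on any line sum to zero. The line must be chosen at random in $\mathbb R^3$, because of Archimedes' hat-box theorem: \emph{if $\theta$ is uniform on the unit sphere $S^2\subset\mathbb R^3$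 and $p\in\mathbb R^3$, then $\langle p,\theta\rangle$ is uniform on $[-|p|,|p|]$}. (The part of $S^2$ between two parallel planes at distance $h$ that meet the sphere has area $2\pi h$.)

\begin{lemma}\label{lem:polygon}
On the set of $\ell=(\ell_0,\dots,\ell_r)\in[0,\infty)^{r+1}$ satisfying \eqref{eq:polygon} there are Borel maps $p_0,\dots,p_r$ to $\mathbb R^3$ with $|p_j(\ell)|=\ell_j$ and $\sum_jp_j(\ell)=0$. Consequently, for $\theta$ uniform on $S^2$, the variable $\tau_j=\langle p_j(\ell),\theta\rangle$ is uniform on $[-\ell_j,\ell_j]$ for each $j$, and $\sum_j\tau_j=0$.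
\end{lemma}

\begin{proof}
We group the lengths into the three sides of a triangle. Let $j_0$ be the least index with $\ell_{j_0}$ maximal, put $\beta_0=\ell_{j_0}$, and let $j_1<\dots<j_r$ be the other indices. For $0\le s\le r$ put $D_s=\sum_{i=1}^s\ell_{j_i}-\sum_{i=s+1}^r\ell_{j_i}$. Since $D_r\ge0$, there is a least $s$ with $D_s\ge-\beta_0$. If $s=0$, then $D_s\le0\le\beta_0$. If $s\ge1$, then $D_s=D_{s-1}+2\ell_{j_s}<-\beta_0+2\beta_0$. So $\beta_1=\sum_{i=1}^s\ell_{j_i}$ and $\beta_2=\sum_{i=s+1}^r\ell_{j_i}$ satisfy $|\beta_1-\beta_2|\le\beta_0$, and $\beta_0\le\beta_1+\beta_2$ by \eqref{eq:polygon}. Thus each $\beta_\kappa$ is at most the sum of the other two.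

If $\beta_0=0$, all $\ell_j$ vanish and we take $p_j=0$. Otherwise let $\xi=(\beta_0^2+\beta_2^2-\beta_1^2)/(2\beta_0)$. From $|\beta_0-\beta_2|\le\beta_1\le\beta_0+\beta_2$ we get $|\xi|\le\beta_2$ by squaring. Put $w_0=(\beta_0,0,0)$, $w_2=-(\xi,\sqrt{\beta_2^2-\xi^2},0)$ and $w_1=-w_0-w_2$. Then $|w_0|=\beta_0$, $|w_2|=\beta_2$ and $|w_1|^2=\beta_2^2-2\beta_0\xi+\beta_0^2=\beta_1^2$. For an index $j$ in the group with total length $\beta_\kappa$, let $p_j=(\ell_j/\beta_\kappa)w_\kappa$ if $\beta_\kappa>0$ and $p_j=0$ if $\beta_\kappa=0$. Then $|p_j|=\ell_j$ and $\sum_jp_j=w_0+w_1+w_2=0$. The values of $j_0$ and $s$ and the set of $\kappa$ with $\beta_\kappa=0$ split the domain into finitely many Borel sets, on each of which the $p_j$ are continuous.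
\end{proof}

\begin{lemma}\label{lem:two}
If $\sigma_0,\dots,\sigma_r\ge0$ and $\sum_j\sigma_j=2$, then $\ell_j=\ell(\sigma_j)$ satisfy \eqref{eq:polygon}.
\end{lemma}

\begin{proof}
If all $\sigma_i\le1$, then $\ell_i=\sigma_i$ and $\sum_{i\ne j}\ell_i=2-\sigma_j\ge1\ge\ell_j$. If $\sigma_s>1$ for some $s$, the other $\sigma_i$ have sum $2-\sigma_s<1$, so $\ell_i=\sigma_i$ for $i\ne s$ and $\ell_s=2-\sigma_s=\sum_{i\ne s}\ell_i$. This is \eqref{eq:polygon} for $j=s$, and for $j\ne s$ it gives $\ell_j\le\ell_s\le\sum_{i\ne j}\ell_i$.
\end{proof}

Lemmas~\ref{lem:polygon} and~\ref{lem:two} prove Theorem~\ref{thm:coupling} for $K=2$.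

\subsection{A Gibbs sampler on one slice}

For larger $K$ we characterize $u_a$ by a dynamics that involves two coordinates at a time. Recall that a \emph{Markov kernel} $G$ on a compact metric space $E$ assigns to each $x\in E$ a probability measure $G(x,\cdot)$, Borel in $x$. It acts on bounded Borel functions by $G\varphi(x)=\int\varphi\,dG(x,\cdot)$ and on probability measures by $\int\varphi\,d(\mu G)=\int G\varphi\,d\mu$. The measure $\mu$ is \emph{invariant} if $\mu G=\mu$, and $G$ is \emph{Feller} if $G\varphi$ is continuous for every continuous $\varphi$. Every sequence of probability measures on $E$ has a weakly convergent subsequence.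

For $x\in H_{K,a}$, a pair $i<i'$ and $t\in[-1,1]$, let $T_{i,i',t}(x)$ be obtained from $x$ by replacing $(x_i,x_{i'})$ with $\bigl(\frac{\sigma+t\ell(\sigma)}2,\frac{\sigma-t\ell(\sigma)}2\bigr)$, where $\sigma=x_i+x_{i'}$. Let $G_a(x,\cdot)$ be the law of $T_{i,i',t}(x)$ when the pair is uniform among the $\binom K2$ pairs and $t$ is independent and uniform on $[-1,1]$. By \eqref{eq:segment}, one step keeps the other coordinates and moves $(x_i,x_{i'})$ to a uniform point of the segment $H_{2,\sigma}$.

\begin{lemma}\label{lem:gibbs}
The kernel $G_a$ is Feller, and $u_a$ is its only invariant probability measure.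
\end{lemma}

\begin{proof}
Each $T_{i,i',t}$ is continuous, so $G_a\varphi$ is continuous for continuous $\varphi$ by bounded convergence.

\emph{Invariance.} If $a\in\{0,K\}$ the space is a point. Otherwise fix a pair $i<i'$ and parametrize the hyperplane $\sum_lx_l=a$ by $y=(x_l)_{l\ne i,i'}$ and $s=x_i$. Then $u_a$ is a constant multiple of $dy\,ds$ on the set where $y\in[0,1]^{K-2}$, the number $\sigma=a-\sum_ly_l$ lies in $[0,2]$, and $s$ lies in $I(y)=[\frac{\sigma-\ell(\sigma)}2,\frac{\sigma+\ell(\sigma)}2]$. Averaging $\varphi\circ T_{i,i',t}$ over $t$ replaces $\varphi(y,s)$ by the mean of $\varphi(y,\cdot)$ over $I(y)$, which does not change $\int_{I(y)}\varphi(y,s)\,ds$. By Fubini's theorem $\int\varphi\,du_a$ is unchanged for each pair, hence also after averaging over pairs.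

\emph{Uniqueness.} We show that a step applied to two points with the same randomness does not increase their $\ell^1$-distance. Let $x,x'\in H_{K,a}$ and $d=x-x'$, and apply the same $T_{i,i',t}$ to both. Put $\sigma=x_i+x_{i'}$, $\sigma'=x'_i+x'_{i'}$, $\delta=\sigma-\sigma'=d_i+d_{i'}$ and $\varepsilon=t(\ell(\sigma)-\ell(\sigma'))$. The function $\ell$ is $1$-Lipschitz, so $|\varepsilon|\le|\delta|$. The new differences in the two coordinates are $\frac{\delta\pm\varepsilon}2$, and
\[
\Bigl|\frac{\delta+\varepsilon}2\Bigr|+\Bigl|\frac{\delta-\varepsilon}2\Bigr|=\max(|\delta|,|\varepsilon|)=|d_i+d_{i'}|\le|d_i|+|d_{i'}|,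
\]
with strict inequality if $d_id_{i'}<0$. If $x\ne x'$, a pair with $d_id_{i'}<0$ exists because $\sum_ld_l=0$ (here we use that both points have the same coordinate sum), and it is chosen with probability at least $\binom K2^{-1}$. So the expected decrease $\gamma(x,x')$ of the $\ell^1$-distance in one joint step is nonnegative, and positive when $x\ne x'$.

Let $\mu,\mu'$ be invariant. The probability measures on $H_{K,a}\times H_{K,a}$ with marginals $\mu$ and $\mu'$ form a nonempty weakly compact set, on which the mean of the continuous function $\|x-x'\|_1$ attains its minimum. Let $(x,x')$ be distributed according to a minimizer. After one joint step the marginals are $\mu G_a=\mu$ and $\mu'G_a=\mu'$, so by minimality $\mathbb E\,\gamma(x,x')\le0$. Hence $\gamma(x,x')=0$ and $x=x'$ almost surely, and $\mu=\mu'$.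
\end{proof}

\subsection{Running all rows together}

\begin{proof}[Proof of Theorem~\ref{thm:coupling} for $K\ge2$]
Define a kernel $Q$ on $\mathcal M$. From the matrix $(x_{ji})$, choose a uniform pair of columns $i<i'$ and an independent uniform $\theta\in S^2$. Put $\sigma_j=x_{ji}+x_{ji'}$, so that $\sum_j\sigma_j=2$, and $\ell_j=\ell(\sigma_j)$. By Lemma~\ref{lem:two} we may take $\tau_j=\langle p_j(\ell),\theta\rangle$ as in Lemma~\ref{lem:polygon}, with $\ell=(\ell_0,\dots,\ell_r)$. Replace $(x_{ji},x_{ji'})$ by $(\frac{\sigma_j+\tau_j}2,\frac{\sigma_j-\tau_j}2)$ in every row $j$. The entries stay nonnegative because $|\tau_j|\le\ell_j\le\sigma_j$, the row sums are unchanged, and the two new columns have sums $\frac12\sum_j\sigma_j\pm\frac12\sum_j\tau_j=1$. The new matrix is a Borel function of the old matrix, the pair and $\theta$, so $Q$ is a Markov kernel on $\mathcal M$.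

Given the old matrix and the pair, $\tau_j$ has the law of $t\ell_j$ with $t$ uniform on $[-1,1]$. So row $j$, viewed alone, makes one step of $G_{a_j}$: for bounded Borel $\varphi$ on $H_{K,a_j}$ we have $Q(\varphi\circ\pi_j)=(G_{a_j}\varphi)\circ\pi_j$, and by induction $Q^s(\varphi\circ\pi_j)=(G_{a_j}^s\varphi)\circ\pi_j$ for all $s\ge0$.

The maps $p_j$ are only Borel, so we do not claim that $Q$ is Feller, and we look for invariance only row by row. Fix $M_0\in\mathcal M$, let $\nu_N=\frac1N\sum_{s=0}^{N-1}Q^s(M_0,\cdot)$, and let $\nu$ be the weak limit of a subsequence. Fix $j$, write $G=G_{a_j}$, and let $\varphi$ be continuous on $H_{K,a_j}$. The sum telescopes: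
\[
\int(G\varphi-\varphi)\circ\pi_j\,d\nu_N=\frac1N\sum_{s=0}^{N-1}\bigl(G^{s+1}\varphi-G^s\varphi\bigr)(\pi_jM_0)=\frac{(G^N\varphi-\varphi)(\pi_jM_0)}N,
\]
which is at most $2\sup|\varphi|/N$ in absolute value. The integrand on the left is continuous because $G$ is Feller, so $\int(G\varphi-\varphi)\circ\pi_j\,d\nu=0$. Thus the image of $\nu$ under $\pi_j$ is $G_{a_j}$-invariant, and it equals $u_{a_j}$ by Lemma~\ref{lem:gibbs}. This holds for every $j$ with the same $\nu$. The rows $X_0,\dots,X_r$ of a random matrix with law $\nu$ have the required distributions, and they sum to $\mathbf 1$ because $\nu$ is a measure on $\mathcal M$.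
\end{proof}

\section{From simplices to convex domains}\label{sec:general}

Proposition~\ref{prop:simplex} bounds $\int(f^{*n}-f)$ on a simplex by means of an affine function that lies below $f$ at the vertices. So we approximate $\operatorname{co}(f)$ from below by piecewise affine functions that agree with $f$ at the vertices of their pieces. The upper convex hull of $f$ restricted to a finite set is such a function.

\begin{lemma}\label{lem:hull}
Let $W\subset\mathbb R^k$ be a finite set whose convex hull $P$ has nonempty interior, let $h\colon W\to\mathbb R$, and for $x\in P$ let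
\[
\phi(x)=\max\Bigl\{\sum_{w\in W}\mu_wh(w):\ \mu_w\ge0,\ \sum_w\mu_w=1,\ \sum_w\mu_ww=x\Bigr\}.
\]
There are affine functions $L_1,\dots,L_s$ with $\phi=\min_iL_i$ on $P$ such that the sets $R_i=\{x\in P:L_i(x)=\phi(x)\}$ are $k$-dimensional polytopes that cover $P$ and have disjoint interiors, and every vertex of $R_i$ is a point $w\in W$ with $\phi(w)=h(w)$.
\end{lemma}

\begin{proof}
The set $D=\{(x,t):x\in P,\ t\le\phi(x)\}$ is the sum of the polytope $\Gamma=\operatorname{conv}\{(w,h(w)):w\in W\}$ and the ray $\{0\}\times(-\infty,0]$. It is a polyhedron of dimension $k+1$, so it is defined by finitely many inequalities $\langle a,x\rangle+bt\le c$, one for each facet. Since $D$ is stable under decreasing $t$, each has $b\ge0$. Those with $b>0$ read $t\le L_i(x)$ for distinct affine functions $L_i$, and those with $b=0$ hold on $P\times\mathbb R$; hence $\phi=\min_iL_i$ on $P$, and the $R_i$ cover $P$. The facet belonging to $L_i$ is the graph of $L_i$ over $R_i$, so $R_i$ is a $k$-dimensional polytope. Two of the $R_i$ meet only where two distinct affine functions agree, so their interiors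 are disjoint. A vertex $x$ of $R_i$ gives a vertex $(x,\phi(x))$ of a facet, which is an extreme point of $D$. It lies in $\Gamma\subset D$, so it is an extreme point of $\Gamma$ and has the form $(w,h(w))$.
\end{proof}

We also use that every $k$-dimensional polytope $R$ is a union of $k$-simplices with disjoint interiors whose vertices are vertices of $R$. This follows by induction on $k$: fix a vertex $v$, write $R$ as the union of the cones with apex $v$ over the facets that do not contain $v$, and subdivide those facets.

\begin{proof}[Proof of Theorem~\ref{thm:main}]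
\emph{Step 1: reduction to one function.} Let $F=f_1*\dots*f_n$ and let $x_1,\dots,x_n\in C$ have average $z$. For each $s$, with indices modulo $n$, we have $F(z)\ge\frac1n\sum_if_i(x_{i+s})$. Averaging over $s=0,\dots,n-1$ gives $F(z)\ge\frac1{n^2}\sum_{i,j}f_i(x_j)=\frac1n\sum_j\bar f(x_j)$, so $F\ge\bar f^{\,*n}$. Also $\bar f\ge\min_if_i$, so $\operatorname{co}(\bar f)\ge\operatorname{co}(\min_if_i)$. Since $c_{k,n}\ge0$, the theorem follows from \eqref{eq:main} applied to $\bar f$. It remains to prove \eqref{eq:main} for a bounded measurable $f$.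

\emph{Step 2: a finite set of points.} Let $W\subset C$ be finite, suppose that $P=\operatorname{conv}W$ has nonempty interior, and let $\phi_W$ be the function of Lemma~\ref{lem:hull} for $h=f|_W$. We claim that
\begin{equation}\label{eq:finite}
\int_C(f^{*n}-f)\ \ge\ c_{k,n}\int_P(\phi_W-f).
\end{equation}
Proposition~\ref{prop:simplex} needs a Borel function. Changing $f$ on a null set can change $f^{*n}$ everywhere, as the function $f_0$ shows, so we change $f$ only downward and not on $W$. There are a Borel function $\tilde f$ and a Borel null set $N$ with $f=\tilde f$ off $N$. Let $g=f$ on $W$, $g=\inf f$ on $N\setminus W$, and $g=\tilde f$ elsewhere. Then $g$ is bounded and Borel, $g\le f$, $g=f$ almost everywhere and on $W$, and $g^{*n}\le f^{*n}$ is measurable. Subdivide each $R_i$ of Lemma~\ref{lem:hull} into simplices without new vertices. On each simplex $S\subset R_i$ we have $\phi_W=L_i$, and $L_i=f=g$ at the vertices of $S$. Summing Proposition~\ref{prop:simplex} over the simplices and using $g^{*n}\ge g$ on $C\setminus P$,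
\[
\int_C(f^{*n}-f)\ \ge\ \int_C(g^{*n}-g)\ \ge\ \int_P(g^{*n}-g)\ \ge\ c_{k,n}\int_P(\phi_W-g),
\]
which is \eqref{eq:finite}.

\emph{Step 3: exhaustion.} Let $y_1,y_2,\dots$ be a dense sequence in $\operatorname{int}C$. Its convex hull contains $\operatorname{int}C$: a point $x\in\operatorname{int}C$ is interior to a small simplex contained in $\operatorname{int}C$, and it stays inside when the vertices are moved to nearby points $y_i$. Density alone does not make $\phi_W$ approach $\operatorname{co}(f)$, since the values of $f$ that determine the hull may lie elsewhere. So for all $i,s\ge1$ we fix, by \eqref{eq:co}, a finite convex combination of points of $C$ that represents $y_i$ and has $f$-value at least $\operatorname{co}(f)(y_i)-\frac1s$. Let $W_N$ be the set of points used for $i,s\le N$, and let $P_N=\operatorname{conv}W_N$ and $\phi_N=\phi_{W_N}$. The polytopes $P_N$ increase and contain $y_1,\dots,y_N$, so their union contains $\operatorname{int}C$, and $P_N$ has nonempty interior for large $N$. For $x\in\operatorname{int}C$ the numbers $\phi_N(x)$ are defined for large $N$, are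 nondecreasing in $N$, and satisfy $\inf f\le\phi_N(x)\le\operatorname{co}(f)(x)$. Each $\phi_N$ is a minimum of affine functions, so the limit $\phi_\infty$ is concave on $\operatorname{int}C$. For $N\ge i$ we have $\phi_N(y_i)\ge\operatorname{co}(f)(y_i)-\frac1N$, so $\phi_\infty(y_i)=\operatorname{co}(f)(y_i)$. Both functions are bounded and concave, hence continuous, on $\operatorname{int}C$, so $\phi_\infty=\operatorname{co}(f)$ there. The functions equal to $\phi_N-f$ on $P_N$ and to $0$ on $C\setminus P_N$ are bounded by $2\sup|f|$ and converge to $\operatorname{co}(f)-f$ on $\operatorname{int}C$. Bounded convergence in \eqref{eq:finite} with $W=W_N$ gives \eqref{eq:main}.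
\end{proof}

\section{Sharpness on every convex domain}\label{sec:sharp}

The direct analogue of $f_0$, equal to $0$ at the extreme points of $C$ and $-1$ elsewhere, can be far from extremal: in a disk every point is the midpoint of a chord, so $f^{*2}=0=\operatorname{co}(f)$. Instead we triangulate a polytope $P$ that nearly fills $C$, place a small multiple $\delta f_0$ on each simplex, and add a fixed concave function that bends along the walls of the triangulation and along $\partial P$. When $\delta$ is small, a representation of $z\in S$ that uses a point far from $S$ loses more from the bending than it can gain from the vertices, so each simplex behaves almost as in Lemma~\ref{lem:extremal}.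

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
\emph{Construction.} Let $P\subset C$ be a polytope with nonempty interior and vertex set $W$. Choose $h\colon W\to\mathbb R$ so that, for any affinely independent $w_0,\dots,w_k\in W$ and any further $w\in W$, the affine function that agrees with $h$ at $w_0,\dots,w_k$ differs from $h$ at $w$. This excludes finitely many hyperplanes in $\mathbb R^W$, so such $h$ exists. In Lemma~\ref{lem:hull}, $L_i=h$ at all vertices of $R_i$, so $R_i$ has exactly $k+1$ vertices. Thus the pieces are simplices $S$, with affine functions $L_S$ such that $\phi=\min_SL_S$ on $P$ and $\{x\in P:L_S(x)=\phi(x)\}=S$. A point of $W$ that lies in $S$ is an extreme point of $P\supset S$, hence a vertex of $S$.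

Put $\psi(x)=\min_SL_S(x)-\operatorname{dist}(x,P)$. It is continuous and concave, because the distance to a convex set is convex, and $\psi=\phi$ on $P$. Since $L_S-\psi=(L_S-\min_{S'}L_{S'})+\operatorname{dist}(\cdot,P)$, we have
\begin{equation}\label{eq:touch}
\psi\le L_S\ \text{ on }C,\qquad\{x\in C:L_S(x)=\psi(x)\}=S.
\end{equation}
For $\delta>0$ let $f=\psi$ on $W$ and $f=\psi-\delta$ on $C\setminus W$; it is bounded and Borel. From $f\le\psi$ we get $f^{*n}\le\operatorname{co}(f)\le\psi$, so $f^{*n}-f\le\delta$ off $W$. A point $x\in S$ is a convex combination of vertices of $S$, where $f=L_S$, so $\operatorname{co}(f)(x)\ge L_S(x)=\psi(x)$. Hence $\operatorname{co}(f)-f=\delta$ on $P\setminus W$, and $\int_C(\operatorname{co}(f)-f)\ge\delta|P|$.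

\emph{Localization.} Let
\[
\eta(\delta)=\max_S\ \max\{\operatorname{dist}(x,S):\ x\in C,\ (L_S-\psi)(x)\le n\delta\}.
\]
Then $\eta(\delta)$ decreases to $0$ as $\delta\downarrow0$. Otherwise there would be a simplex $S$, a number $\varepsilon>0$ and points $x_j\in C$ with $(L_S-\psi)(x_j)\to0$ and $\operatorname{dist}(x_j,S)\ge\varepsilon$, and a limit point in the compact set $C$ would contradict \eqref{eq:touch}. Let $B$ be a common Lipschitz constant for the barycentric coordinates of all the $S$, as affine functions on $\mathbb R^k$, and let $\delta$ be so small that $\eta=\eta(\delta)<\operatorname{dist}(w,S)$ for all $S$ and all $w\in W\setminus S$.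

\emph{Claim.} Let $z\in S$, let $\lambda_l$ be the barycentric coordinates of $S$, and suppose $\{n\lambda_l(z)\}+nB\eta<1$ for all $l$. Then $f^{*n}(z)\le\psi(z)-\delta\,m_S(z)/n$.

Suppose instead that $z=\frac1n\sum_ix_i$ with $x_i\in C$ and $\frac1n\sum_if(x_i)>\psi(z)-\delta m_S(z)/n$. The right side is at least $\psi(z)-\delta$, and $\psi(z)=L_S(z)=\frac1n\sum_iL_S(x_i)$, so $\frac1n\sum_i(L_S-f)(x_i)<\delta$. All terms are nonnegative, so $(L_S-\psi)(x_i)\le(L_S-f)(x_i)<n\delta$ and $\operatorname{dist}(x_i,S)\le\eta$ for every $i$. By the choice of $\delta$, each $x_i$ that belongs to $W$ lies in $S$ and is a vertex of $S$. Let $b_l$ of the $x_i$ equal the vertex $v_l$. Comparing $x_i$ with its nearest point in $S$ gives $\lambda_l(x_i)\ge-B\eta$, so $n\lambda_l(z)=\sum_i\lambda_l(x_i)\ge b_l-nB\eta$ and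
\[
b_l\le\lfloor n\lambda_l(z)\rfloor+\{n\lambda_l(z)\}+nB\eta<\lfloor n\lambda_l(z)\rfloor+1 .
\]
Thus $b_l\le\lfloor n\lambda_l(z)\rfloor$, and at least $m_S(z)$ of the $x_i$ lie outside $W$, where $f=\psi-\delta\le L_S-\delta$. At the others $f\le L_S$. Therefore $\frac1n\sum_if(x_i)\le L_S(z)-\delta m_S(z)/n$, a contradiction. This proves the claim.

\emph{Conclusion.} Let $E_\delta$ be the union over $S$ of the sets of $z\in S$ that violate the hypothesis of the claim. As $\delta\downarrow0$ these sets decrease, and their intersection is empty because fractional parts are less than $1$; so $|E_\delta|\to0$. On $S\setminus(E_\delta\cup W)$ the claim gives $f^{*n}-f\le\delta(1-m_S/n)$, and on $E_\delta\setminus W$ and $C\setminus P$ we use $f^{*n}-f\le\delta$. Since $1-m_S/n\ge0$, summing \eqref{eq:mean} over the simplices yields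
\[
\frac{\int_C(f^{*n}-f)}{\int_C(\operatorname{co}(f)-f)}\ \le\ \frac{\delta\bigl(c_{k,n}|P|+|E_\delta|+|C\setminus P|\bigr)}{\delta|P|}=c_{k,n}+\frac{|E_\delta|+|C\setminus P|}{|P|}.
\]
Let $c>c_{k,n}$. The polytopes $\operatorname{conv}\{y_1,\dots,y_N\}$, for a dense sequence as in Step~3 of the proof of Theorem~\ref{thm:main}, increase to a set containing $\operatorname{int}C$, so we can choose $P$ with $|C\setminus P|<\frac12(c-c_{k,n})|P|$. Then choose $\delta$ with $|E_\delta|<\frac12(c-c_{k,n})|P|$. The ratio is less than $c$.
\end{proof}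

\begin{thebibliography}{9}

\bibitem{HST}
Peter van Hintum, Hunter Spink, Marius Tiba, \emph{Sharp L1 Inequalities for Sup-Convolution}, arXiv:2008.04606 (2020).

\bibitem{Stanley}
Stanley, 1977.

\end{thebibliography}
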